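\title{Mixing pseudo-rotations of the disk}

\begin{abstract}
A $C^0$ pseudo-rotation of the closed disk is an area preserving homeomorphism with one fixed point and no other periodic point. We show that for every irrational $\alpha$ there is a topologically mixing $C^0$ pseudo-rotation that coincides with the rotation $R_\alpha$ on the boundary circle. This answers a question of Avila, Fayad, Le Calvez, Xu and Zhang. The maps are uniform limits of smooth conjugates of the fixed rotation $R_\alpha$. In the closure of these conjugates the mixing maps are dense but meager. Collapsing the boundary gives mixing pseudo-rotations of the sphere.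
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the closed unit disk in $\mathbb R^2=\mathbb C$, with Lebesgue measure. A \emph{$C^0$ pseudo-rotation} of the disk is an area preserving homeomorphism $f:\mathbb D\to\mathbb D$ that has a unique fixed point and no other periodic point. The model is the rotation $R_\alpha(z)=e^{2\pi i\alpha}z$ with $\alpha$ irrational, and the definition retains from this model only the invariant area and the list of periodic points. A pseudo-rotation has a well-defined irrational rotation number. All the maps in this paper coincide with some $R_\alpha$ on $\partial\mathbb D$, and for them the rotation number is $\alpha$.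

How far can the dynamics of a pseudo-rotation be from that of a rotation? Two properties mark the extremes. A homeomorphism $f$ is \emph{$C^0$-rigid} if $f^{n_k}\to\mathrm{Id}$ uniformly along some sequence $n_k\to\infty$: at infinitely many times, all points return together almost to where they started. It is \emph{(topologically) mixing} if for any two nonempty open sets $U,V\subset\mathbb D$ there is $N$ such that $f^n(U)\cap V\neq\emptyset$ for all $n\ge N$: at every large time, without exception, each open set is spread over the whole disk. The two properties exclude each other, and the simplest pseudo-rotations are rigid. We write $\|x\|$ for the distance from $x\in\mathbb R$ to $\mathbb Z$.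

\begin{lemma}\label{lem:rigid}
A $C^0$-rigid homeomorphism of $\mathbb D$ is not mixing. If $H$ is a homeomorphism of $\mathbb D$, then $HR_\alpha H^{-1}$ is $C^0$-rigid.
\end{lemma}

\begin{proof}
Let $U,V$ be nonempty open sets at distance $\rho>0$ from each other. If $\sup|f^{n}-\mathrm{Id}|<\rho$, then $f^n(U)\cap V=\emptyset$, and for a rigid map this happens for infinitely many $n$. For the second claim, the pigeonhole principle gives $n_k\to\infty$ with $\|n_k\alpha\|\to0$, so $R_\alpha^{n_k}\to\mathrm{Id}$ uniformly. Then $\sup|HR_\alpha^{n_k}H^{-1}-\mathrm{Id}|=\sup|HR_\alpha^{n_k}-H|\to0$ because $H$ is uniformly continuous.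
\end{proof}

So the conjugates of irrational rotations by area preserving homeomorphisms are pseudo-rotations that are not mixing. A real analytic pseudo-rotation of the disk is never mixing either. Continuity alone leaves more room. On the sphere $\mathbb S^2$, where a $C^0$ pseudo-rotation is an area preserving homeomorphism with exactly two fixed points and no other periodic point, Crovisier constructed $C^0$ pseudo-rotations of arbitrary rotation number with positive topological entropy. There are also $C^0$ pseudo-rotations of the disk that are not $C^0$-rigid, but the known examples of this kind are not mixing. The following question is posed in \cite{AFLXZ}.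

\begin{quote}
\emph{Does there exist a mixing $C^0$ pseudo-rotation of the disk?}
\end{quote}

The examples above suggest a negative answer: one expects the times $n$ with $\|n\alpha\|$ very small to be times at which $f^n$ moves points too little to mix. The answer is nevertheless yes, for every irrational rotation number. Let $\mathcal D$ be the group of area preserving $C^\infty$ diffeomorphisms of $\mathbb D$ that equal the identity near $0$ and near $\partial\mathbb D$, and for homeomorphisms $f,g$ of $\mathbb D$ let
$$d(f,g)=\sup|f-g|+\sup|f^{-1}-g^{-1}|.$$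

\begin{theorem}\label{thm:main}
Let $\alpha$ be irrational, $H_1\in\mathcal D$ and $\eta>0$. There is a topologically mixing $C^0$ pseudo-rotation $f$ of $\mathbb D$ with $f=R_\alpha$ on $\partial\mathbb D$ (so its rotation number is $\alpha$) and $d(f,H_1R_\alpha H_1^{-1})<\eta$. Moreover $f$ is a $d$-limit of maps $H_nR_\alpha H_n^{-1}$ with $H_n\in\mathcal D$.
\end{theorem}

With $H_1=\mathrm{Id}$ this answers the question, by a map as close to $R_\alpha$ as one wishes. For irrational $\alpha$ let $X_\alpha$ be the $d$-closure of $\{HR_\alpha H^{-1}:H\in\mathcal D\}$ in the group of homeomorphisms of $\mathbb D$; it is a complete metric space.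

\begin{theorem}\label{thm:closure}
Let $\alpha$ be irrational.
\begin{enumerate}
\item Every element of $X_\alpha$ is a $C^0$ pseudo-rotation with rotation number $\alpha$.
\item Topologically mixing maps are dense in $X_\alpha$.
\item The set of mixing maps is of first category in $X_\alpha$: a generic element of $X_\alpha$ is $C^0$-rigid, hence not mixing.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:sphere}
For every irrational $\alpha$, collapsing $\partial\mathbb D$ to a point turns the map $f$ of Theorem~\ref{thm:main} into a topologically mixing $C^0$ pseudo-rotation of $\mathbb S^2$.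
\end{corollary}

Theorem~\ref{thm:closure} describes the shape of the proof. By part (1), proved in Section~\ref{sec:periodic} by an argument of plane topology, we may work inside $X_\alpha$ and forget about periodic points. By part (3), the Baire category theorem in $X_\alpha$ cannot produce a mixing map. One has to build a sequence $f_n=H_nR_\alpha H_n^{-1}$ by hand and take care of every large time $m$, although each $f_n$ is rigid. We cut time into windows $[M_n,M_{n+1})$ and let the passage from $H_n$ to $H_{n+1}$ create, for every $m$ in the $n$-th window, orbit segments of length $m$ between any two points of a fine net. The difficulty is that the windows must leave no gap: the time $M_{n+1}$ from which the next step can work depends on $H_{n+1}$, while $H_{n+1}$ depends on $M_{n+1}$. The circle is broken by treating the radial and the angular derivatives of $H_n$ separately. Section~\ref{sec:towers} introduces the one device that is used and shows it at work on $R_\alpha$ itself, Section~\ref{sec:step} carries out the inductive step, and Section~\ref{sec:proofs} proves the three statements.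

\section{Conventions}\label{sec:conventions}

Throughout, $\alpha$ is a fixed irrational number.

\subsection*{Annulus coordinates}
Let $\mathbb T=\mathbb R/\mathbb Z$, $\mathbb A=[0,1]\times\mathbb T$ and
$$\Phi:\mathbb A\to\mathbb D,\qquad \Phi(r,\theta)=\sqrt r\,e^{2\pi i\theta}.$$
In polar coordinates $(\rho,\phi)=(\sqrt r,2\pi\theta)$ we have $\rho\,d\rho\,d\phi=\pi\,dr\,d\theta$. So $\Phi$ carries $\pi\,dr\,d\theta$ to Lebesgue measure, and a band $\{c<r<c'\}$ has area $\pi(c'-c)$. The map $\Phi$ restricts to a diffeomorphism from $(0,1]\times\mathbb T$ onto $\mathbb D\setminus\{0\}$. Through it we identify the elements of $\mathcal D$ with the diffeomorphisms of $\mathbb A$ that preserve $dr\,d\theta$ and are supported in a compact subset of $(0,1)\times\mathbb T$, and we use the same letter for both. The rotation becomes $R(r,\theta)=(r,\theta+\alpha)$. For $H\in\mathcal D$ put $\hat H=H\circ\Phi:\mathbb A\to\mathbb D$. This map is onto, and for $h\in\mathcal D$ and $f=HR_\alpha H^{-1}$,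
\begin{equation}\label{eq:hat}
\widehat{Hh}=\hat H\circ h,\qquad f^i\circ\hat H=\hat H\circ R^i\quad(i\in\mathbb Z).
\end{equation}
Since $|\partial_\theta\Phi|=2\pi\sqrt r$, the derivative $\partial_\theta\hat H$ is bounded on $\mathbb A$. Since $|\partial_r\Phi|=1/(2\sqrt r)$, the derivative $\partial_r\hat H$ is bounded only on the sets $\{r\ge a\}$ with $a>0$. Derivatives are measured in the Euclidean norms of the coordinates $(r,\theta)$ and of $\mathbb R^2$.

A point $(r,\theta)$ is \emph{over} a set $I\subset\mathbb T$ if $\theta\in I$. We also write $R(I)=I+\alpha$, and $|I|$ for the measure of $I$. The \emph{orbit} of $x\in\mathbb T$ is $\{x+i\alpha:i\in\mathbb Z\}$; the points $x+i\alpha$ are pairwise distinct because $\alpha$ is irrational. Two observations will be used to place intervals on the circle.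
\begin{itemize}
\item \emph{Avoiding orbits.} A nonempty open subset of $\mathbb T$ is uncountable, so it contains a point outside any given finite collection of orbits.
\item \emph{Thickening.} Given finitely many distinct points of $\mathbb T$ outside a closed set $C$, all sufficiently short closed intervals centered at them are pairwise disjoint and disjoint from $C$.
\end{itemize}

\subsection*{Uniform limits}
If $f_k\to f$ and $g_k\to g$ uniformly, all being continuous maps of $\mathbb D$ to itself, then $f_kg_k\to fg$ uniformly, because $|f_kg_k-fg|\le\sup|f_k-f|+|fg_k-fg|$ and $f$ is uniformly continuous. Hence $f_k^m\to f^m$ uniformly for each $m\ge1$. Hence also $d$ is complete: for a $d$-Cauchy sequence, $f_k$ and $f_k^{-1}$ have uniform limits $f$ and $g$, and $fg=gf=\mathrm{Id}$.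

\subsection*{Hamiltonian flows on a square}
Let $Q=[0,1]^2$ with coordinates $(r,u)$, and let $\mathcal H$ be a smooth function with compact support in the interior of $Q$. The \emph{flow of $\mathcal H$} is the flow $(\phi_t)_{t\in\mathbb R}$ of the vector field $(\partial_u\mathcal H,-\partial_r\mathcal H)$. The field has zero divergence, so $\phi_t$ preserves $dr\,du$; each $\phi_t$ is the identity outside the support of $\mathcal H$ and maps this support onto itself. We use only $\mathcal H=\pm\chi u$, where $\chi$ is a smooth cutoff function equal to $1$ near a segment $\sigma=[c,c']\times\{\frac12\}$. On $\sigma$ the field is $(\pm1,0)$, so a point of $\sigma$ moves along $\sigma$ at unit speed as long as it stays in $\sigma$.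

If $I\subset\mathbb T$ is a closed interval with center $x$ and length $\lambda<1$, the \emph{copy of $\phi_t$ over $I$} is the map $\phi^I_t$ of $[0,1]\times I$ obtained from $\phi_t$ by the change of variable $\theta=x+\lambda(u-\frac12)$. This change has constant Jacobian, so $\phi_t^I$ preserves $dr\,d\theta$. It does not affect $r$-components, and it multiplies $u$-components by $\lambda$.

\section{Conjugacies that almost commute with the rotation}\label{sec:towers}

We pass from $f=HR_\alpha H^{-1}$ to $f'=(Hh)R_\alpha(Hh)^{-1}$. The map $h$ need not be close to the identity for $f'$ to be close to $f$: it is enough that $hR$ be close to $Rh$, in a sense that takes the derivative of $H$ into account. The next lemma weighs the two coordinates separately. For two points of $\mathbb A$, $|\Delta r|$ and $|\Delta\theta|$ denote the distances between their coordinates in $[0,1]$ and in $\mathbb T$.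

\begin{lemma}\label{lem:transfer}
Let $H,h\in\mathcal D$, $0<a<1$ and $A,E,\delta\ge0$, with $|\partial_r\hat H|\le A$ on $[a,1]\times\mathbb T$ and $|\partial_\theta\hat H|\le E$ on $\mathbb A$. Suppose that for every $y\in\mathbb A$ the points $hRy$ and $Rhy$ either are equal or lie in $[a,1]\times\mathbb T$ and satisfy $A|\Delta r|+E|\Delta\theta|\le\delta$. Then $f=HR_\alpha H^{-1}$ and $f'=(Hh)R_\alpha(Hh)^{-1}$ satisfy $d(f',f)\le2\delta$.
\end{lemma}

\begin{proof}
Let $p=hRy$ and $p'=Rhy$. If $p\ne p'$, join them inside $\{r\ge a\}$ by a segment in the $r$-direction followed by a shortest arc in the $\theta$-direction; this gives $|\hat H(p)-\hat H(p')|\le\delta$. The hypothesis on the pair $(p,p')$ is invariant under $R^{-1}$, so also $|\hat H(R^{-1}p)-\hat H(R^{-1}p')|\le\delta$. Now use \eqref{eq:hat}. At the point $\hat H(hy)$, the map $f'$ takes the value $\hat H(hRy)=\hat H(p)$ and $f$ takes the value $\hat H(Rhy)=\hat H(p')$. At the point $\hat H(hRy)$, the map $f'^{-1}$ takes the value $\hat H(hy)=\hat H(R^{-1}p')$ and $f^{-1}$ takes the value $\hat H(R^{-1}p)$. As $y$ runs over $\mathbb A$, both $\hat H(hy)$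 and $\hat H(hRy)$ run over $\mathbb D$. Thus $\sup|f'-f|\le\delta$ and $\sup|f'^{-1}-f^{-1}|\le\delta$.
\end{proof}

To produce a map that moves some points far and almost commutes with $R$, take a flow over a short interval $I$, transport it by $R^i$ to the intervals $R^i(I)$, and switch it off slowly as $|i|$ grows.

\begin{lemma}[Towers]\label{lem:tower}
Let $0<a<1$ and let $(\phi_t)$ be the flow of a Hamiltonian with compact support in $(a,1)\times(0,1)$. Let $v$ bound the absolute value of the $r$-component of its vector field, and let $C\ge1$ bound $\|D\phi_t\|$ for $0\le t\le1$. Let $w\ge1$ be an integer, let $\tau_1,\dots,\tau_K\in[0,1]$, and let $I_1,\dots,I_K\subset\mathbb T$ be closed intervals of length $\lambda<1$ such that the \emph{floors} $R^i(I_l)$, $|i|\le w$, $1\le l\le K$, are pairwise disjoint. Put $t_{l,i}=(1-|i|/w)\tau_l$ and define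
$$G=R^i\,\phi^{I_l}_{t_{l,i}}\,R^{-i}\ \text{ on }[0,1]\times R^i(I_l),\qquad G=\mathrm{Id}\ \text{ elsewhere}.$$
Then:
\begin{enumerate}
\item[(a)] $G\in\mathcal D$; it is the identity at all points with $r\le a$ and at all points that are not over a floor; over $I_l$ it is the copy of $\phi_{\tau_l}$.
\item[(b)] For every $y\in\mathbb A$, either $GRy=RGy$, or there are $l$ and $i$ with $-w<i\le w$ such that $GRy$ and $RGy$ both lie in $(a,1)\times R^i(I_l)$; in that case $|\Delta r|\le v/w$ and $|\Delta\theta|\le\lambda$.
\item[(c)] $|\partial_rG|\le C$ on $\mathbb A$.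
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On each of the finitely many disjoint rectangles $[0,1]\times R^i(I_l)$, the map $G$ is an area preserving diffeomorphism supported in a compact subset of $(a,1)\times\operatorname{int}R^i(I_l)$. Also $t_{l,0}=\tau_l$.

(b) Suppose first that $y$ is over $R^{i-1}(I_l)$ with $-w<i\le w$, and put $y'=R^{1-i}y$, a point over $I_l$. Then
$$GRy=R^{i}\phi^{I_l}_{t_{l,i}}\,y',\qquad RGy=R^{i}\phi^{I_l}_{t_{l,i-1}}\,y'.$$
If $y'$ is outside the copy of the support of the Hamiltonian, both points equal $R^iy'$. Otherwise both lie in the image of that copy under $R^i$, which is contained in $(a,1)\times R^i(I_l)$. They are the images under $R^i$ of two points of one flow line, at times that differ by $\tau_l/w\le1/w$, so $|\Delta r|\le v/w$. In the remaining case $y$ is over a top floor $R^w(I_l)$ or over no floor, so $Gy=y$ because $t_{l,w}=0$. Moreover $Ry$ is over no $R^i(I_l)$ with $-w<i\le w$, so it is over a bottom floor or over no floor, and $GRy=Ry$ because $t_{l,-w}=0$. Thus $GRy=RGy$.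

(c) Over a floor, $\partial_rG$ is obtained from $\partial_r\phi_t$, for some $t\in[0,1]$, by multiplying its $u$-component by $\lambda<1$. Elsewhere $|\partial_rG|=1$.
\end{proof}

We call $G$ the \emph{tower map} with flow $(\phi_t)$, half-height $w$, bases $I_l$ and amplitudes $\tau_l$. The bounds in (b) and (c) do not depend on the number of towers or on their positions, and the bound in (c) does not depend on $\lambda$. The angular derivative behaves differently: if $\phi_{\tau_l}$ moves a point with $u=\frac12$ by $\rho$ in the $r$-direction, then $|\partial_\theta G|\ge 2\rho/\lambda$ somewhere, because $G$ is the identity over the endpoints of $I_l$.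

\begin{example}[Mixing the radial coordinate of $R_\alpha$]\label{ex:radial}
The rotation preserves every circle $\{r=c\}$. We perturb it so that an orbit goes from a prescribed circle to another one in a prescribed time. Let $\chi=1$ near $[\frac14,\frac12]\times\{\frac12\}$, with compact support in $(\frac18,1)\times(0,1)$, and let $(\phi_t)$ be the flow of $-\chi u$, so that $\phi_t(\frac12,\frac12)=(\frac12-t,\frac12)$ for $0\le t\le\frac14$. Let $c,c'\in[\frac14,\frac12]$, $w\ge1$, $m\ge2w+1$ and $\theta\in\mathbb T$. The points $\theta+i\alpha$ and $\theta+(m+i)\alpha$, $|i|\le w$, are pairwise distinct since $m>2w$. So for small $\lambda$ there is a tower map $G$ with bases centered at $\theta$ and $\theta+m\alpha$ and amplitudes $\frac12-c$ and $\frac12-c'$. Let $f=GR_\alpha G^{-1}$ and $y=(\frac12,\theta)$. By \eqref{eq:hat}, $f^i(\hat Gy)=\hat G(R^iy)$, and for $|i|\le w$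
$$GR^iy=\Big(\tfrac12-\big(1-\tfrac{|i|}w\big)\big(\tfrac12-c\big),\ \theta+i\alpha\Big),$$
with the same formula for $GR^{m+i}y$ after replacing $c$ by $c'$ and $\theta$ by $\theta+m\alpha$. In particular $f^m$ maps $\Phi(c,\theta)$ to $\Phi(c',\theta+m\alpha)$. For $w=2$, $m=5$, $c=\frac14$, $c'=\frac38$, the $r$-coordinates of the orbit at times $0,\dots,5$ are $\frac14,\frac38,\frac12,\frac12,\frac7{16},\frac38$: the orbit climbs to the circle $r=\frac12$ while it leaves the first tower and descends while it enters the second.

On $\{r\ge\frac18\}$ we have $|\partial_r\Phi|\le\sqrt2$, and $|\partial_\theta\Phi|\le2\pi$. Lemmas~\ref{lem:transfer} and~\ref{lem:tower}(b) give $d(f,R_\alpha)\le2(\sqrt2\,v/w+2\pi\lambda)$. So the size of the perturbation and the \emph{radial} bound determine $w$, hence the threshold $2w+1$ for $m$, while the angular bound only affects $\lambda$. Any finite number of requests $(c,c',m)$ with $m\ge2w+1$ can be met by a single $G$, with the same estimate: choose the angles $\theta$ on different orbits and decrease $\lambda$.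
\end{example}

Three things separate this example from Theorem~\ref{thm:main}.

\emph{Position.} The towers prescribe $r$ at the two ends of the orbit, while the angles $\theta$ and $\theta+m\alpha$ are tied together. Suppose however that we start from $HR_\alpha H^{-1}$, where $\hat H$ maps \emph{every} radial segment $[c_-,c_+]\times\{\theta\}$ to an $\varepsilon$-dense curve. Then prescribing $r\in[c_-,c_+]$ prescribes the position in $\mathbb D$ up to $\varepsilon$, whatever the angle. Each step must therefore prepare such segments, with a smaller $\varepsilon$, for the next one.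

\emph{Time.} The conjugacy $H_{n+1}$ has to serve all $m\in[M_n,M_{n+1})$, and the next step must be able to start at $M_{n+1}$. If $\hat H_{n+1}(\frac12,\theta)$ and $\hat H_{n+1}(\frac12,\theta+m\alpha)$ are at distance $\rho$, then $\sup|\partial_\theta\hat H_{n+1}|\ge\rho/\|m\alpha\|$. So the angular derivative is forced to grow with $M_{n+1}$, and a threshold depending on the full derivative of $H_{n+1}$ would make the construction circular. But the threshold depends only on the radial derivative, and by Lemma~\ref{lem:tower}(c) that one can be bounded before the requests are known.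

\emph{Interference.} The map that prepares the dense segments has a large derivative, which would amplify the commutation error $v/w$ of the connecting towers. We give the two maps disjoint supports. Both are also kept away from the endpoints of the connections made earlier.

\section{The inductive step}\label{sec:step}

Fix $H_1\in\mathcal D$ and $\eta>0$.

\subsection*{Data fixed in advance}
For $n\ge1$ put
$$\eta_n=2^{-n-1}\eta,\qquad\kappa_n=8^{-(n+1)},\qquad\varepsilon_1=3,\qquad\varepsilon_{n+1}=5\sqrt{\kappa_n},$$
and let $\mathcal N_n\subset\mathbb D$ be a finite set such that every point of $\mathbb D$ is at distance at most $\varepsilon_n$ from $\mathcal N_n$. At stage $n$ the dense segments are $[2\kappa_n,4\kappa_n]\times\{\theta\}$. Since $\kappa_{n+1}=\kappa_n/8$, the segments of the next stage have $r\in[\kappa_n/4,\kappa_n/2]$. They lie below the level $r=\kappa_n$ and the present ones above it, so the former can be prepared while the latter are in use. Two flows on $Q$ are attached to stage $n$; write $\kappa=\kappa_n\le\frac1{64}$.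
\begin{itemize}
\item The \emph{upward flow} $(e_t)$ is the flow of $\chi^\uparrow u$, where $\chi^\uparrow=1$ near $[\frac\kappa4,1-\frac\kappa4]\times\{\frac12\}$ and $\chi^\uparrow$ has compact support in $(\frac\kappa8,1)\times(0,1)$. Let $\tau^\uparrow=1-\frac34\kappa$. For $r\in[\frac\kappa4,\frac\kappa2]$ we have $r+\tau^\uparrow\in[1-\frac\kappa2,1-\frac\kappa4]$, so
\begin{equation}\label{eq:up}
e_{\tau^\uparrow}(r,\tfrac12)=(r+\tau^\uparrow,\tfrac12),\qquad r+\tau^\uparrow>1-\kappa\qquad\big(\tfrac\kappa4\le r\le\tfrac\kappa2\big).
\end{equation}
\item The \emph{downward flow} $(\varphi_t)$ is the flow of $-\chi^\downarrow u$, where $\chi^\downarrow=1$ near $[2\kappa,\frac12]\times\{\frac12\}$ and $\chi^\downarrow$ has compact support in $(\kappa,1)\times(0,1)$. Since $4\kappa<\frac12$,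
\begin{equation}\label{eq:down}
\varphi_{\frac12-c}(\tfrac12,\tfrac12)=(c,\tfrac12)\qquad(2\kappa\le c\le4\kappa).
\end{equation}
\end{itemize}
Let $v_n$ bound the absolute values of the $r$-components of both vector fields, and let $C_n\ge1$ bound $\|D\varphi_t\|$ for $0\le t\le1$. All of this depends only on $n$ and $\eta$.

\subsection*{Statement of the step}
A \emph{stage-$n$ datum} consists of $H_n\in\mathcal D$, a number $A_n\ge0$, an integer $w_n\ge1$ and a finite set $\Theta_n\subset\mathbb T$ of \emph{frozen angles}, such that the following hold.
\begin{enumerate}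
\item[(R$_n$)] \emph{Radial bound.} $|\partial_r\hat H_n|\le A_n$ on $[\kappa_{n+1},1]\times\mathbb T$, and $A_nv_n/w_n\le\eta_n/4$.
\item[(D$_n$)] \emph{Dense segments.} For every $\theta\in\mathbb T$ and $\zeta\in\mathbb D$ there is $r\in[2\kappa_n,4\kappa_n]$ with $|\hat H_n(r,\theta)-\zeta|<\varepsilon_n$.
\end{enumerate}
We put $M_n=2w_n+1$ and $f_n=H_nR_\alpha H_n^{-1}$. The given $H_1$ is part of a stage-$1$ datum: take $A_1=\sup_{r\ge\kappa_2}|\partial_r\hat H_1|$, an integer $w_1\ge\max(1,4A_1v_1/\eta_1)$ and $\Theta_1=\emptyset$; (D$_1$) holds because $\varepsilon_1$ exceeds the diameter of $\mathbb D$.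

\begin{proposition}\label{prop:step}
Given a stage-$n$ datum, there is a stage-$(n+1)$ datum with $w_{n+1}>w_n$ and $\Theta_{n+1}\supset\Theta_n$ such that:
\begin{enumerate}
\item[(a)] $d(f_{n+1},f_n)\le\eta_n$;
\item[(b)] $\hat H_{n+1}(\frac12,\theta)=\hat H_n(\frac12,\theta)$ for all $\theta\in\Theta_n$;
\item[(c)] for all $z,z'\in\mathcal N_n$ and all integers $m\in[M_n,M_{n+1})$ there is $\theta$ with $\theta,\ \theta+m\alpha\in\Theta_{n+1}$ and
$$|\hat H_{n+1}(\tfrac12,\theta)-z|<\varepsilon_n,\qquad|\hat H_{n+1}(\tfrac12,\theta+m\alpha)-z'|<\varepsilon_n.$$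
\end{enumerate}
\end{proposition}

The proof occupies the rest of the section. We write $\kappa=\kappa_n$, $w=w_n$, $v=v_n$, $\varepsilon=\varepsilon_{n+1}$, and $E=\sup|\partial_\theta\hat H_n|$, which is finite, and positive because $\hat H_n=\Phi$ near $r=1$. We shall take $H_{n+1}=H_nh$ with $h=TG^\downarrow$, where $T$ prepares the dense segments and $G^\downarrow$ makes the connections.

\subsection*{The map $T$: a twist followed by fingers}
We want $T$ to map each segment $[\frac\kappa4,\frac\kappa2]\times\{\theta\}$ to a curve that comes close to every point of $[\frac\kappa2,1-\kappa]\times\mathbb T$, at the scale relevant for $\hat H_n$. An upward tower over a short interval stretches only the curves that cross this interval, and most radial segments do not meet it at all. So we first wind every segment around the annulus by a twist, which commutes with $R$ and therefore costs nothing.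

Let $\psi$ be a smooth function with compact support in $(0,\kappa)$ and $\psi(r)=\frac8\kappa(r-\frac\kappa4)$ on $[\frac\kappa4,\frac\kappa2]$ (a cutoff function times a linear function); on this interval $\psi$ increases from $0$ to $2$. The twist $S(r,\theta)=(r,\theta+\psi(r))$ has Jacobian determinant $1$, belongs to $\mathcal D$, commutes with $R$, and is the identity on $\{r\ge\kappa\}$.

Let $\xi=\varepsilon/(3E)$. Choose $x_1,\dots,x_K\in\mathbb T$ on pairwise different orbits, none of them the orbit of a point of $\Theta_n$, such that every point of $\mathbb T$ is within $\xi/2$ of some $x_l$: start from a finite $\xi/4$-dense set and move its points one after the other by less than $\xi/4$, avoiding orbits. The points $x_l+i\alpha$, $|i|\le w$, are pairwise distinct and not in $\Theta_n$. Let $I_l$ be the closed interval of length $\lambda$ centered at $x_l$ and let $Y=\bigcup_l\bigcup_{|i|\le w}R^i(I_l)$, a closed set of measure at most $K(2w+1)\lambda$. Take $\lambda<1$ so small that the floors $R^i(I_l)$, $|i|\le w$, are pairwise disjoint, $Y\cap\Theta_n=\emptyset$, and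
\begin{equation}\label{eq:lambda}
\lambda\le\xi,\qquad E\lambda\le\eta_n/4,\qquad 2(2w+1)|Y|<1.
\end{equation}
The last condition leaves room outside $Y$ for a pair of towers of half-height $w$; it can be imposed because $w$ is known before $\lambda$ is chosen. Let $G^\uparrow$ be the tower map with flow $(e_t)$, half-height $w$, bases $I_l$ and all amplitudes equal to $\tau^\uparrow$, and put $T=G^\uparrow S\in\mathcal D$. It has three properties.
\begin{enumerate}
\item[(T1)] $T=\mathrm{Id}$ on $[\kappa,1]\times(\mathbb T\setminus Y)$.
\item[(T2)] For every $y\in\mathbb A$, the points $TRy$ and $RTy$ either are equal or lie in $[\kappa_{n+1},1]\times\mathbb T$ and satisfy $A_n|\Delta r|+E|\Delta\theta|\le\eta_n/2$.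
\item[(T3)] For all $\theta\in\mathbb T$, $1\le l\le K$ and $r_1\in[\frac\kappa2,1-\kappa]$, the curve $T([\frac\kappa4,\frac\kappa2]\times\{\theta\})$ meets $\{r_1\}\times I_l$ (see Figure~\ref{fig:fingers}).
\end{enumerate}
Property (T1) holds because both $S$ and $G^\uparrow$ are the identity on that set. For (T2), put $y_1=Sy$; then $TRy=G^\uparrow Ry_1$ and $RTy=RG^\uparrow y_1$, and Lemma~\ref{lem:tower}(b) applies with $a=\frac\kappa8=\kappa_{n+1}$. It gives $A_n|\Delta r|+E|\Delta\theta|\le A_nv/w+E\lambda\le\eta_n/2$ by (R$_n$) and \eqref{eq:lambda}. For (T3), the increasing function $r\mapsto\theta+\psi(r)$ runs over a real interval of length $2>1+\lambda$, which contains a lift of $I_l$. So there is $[r',r'']\subset[\frac\kappa4,\frac\kappa2]$ on which $\theta+\psi(r)$ traverses $I_l$ from $u=0$ to $u=1$. Over $I_l$ the map $G^\uparrow$ is the copy of $e_{\tau^\uparrow}$, so the arc $r\mapsto T(r,\theta)$, $r\in[r',r'']$, stays over $I_l$. At $r=r'$ we have $u=0$, where the copy is the identity, so the first coordinate of $T(r',\theta)$ is $r'\le\frac\kappa2$. At the value of $r$ for which $\theta+\psi(r)=x_l$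 we have $u=\frac12$, and the first coordinate of $T(r,\theta)$ exceeds $1-\kappa$ by \eqref{eq:up}. The intermediate value theorem gives (T3).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.85]
\fill[black!12] (1.6,0) rectangle (2.4,4);
\fill[black!12] (6.1,0) rectangle (6.9,4);
\draw (0,0) rectangle (9,4);
\draw[dashed] (0,0.4)--(9,0.4) node[right]{$r=\kappa/4$};
\draw[dashed] (0,0.9)--(9,0.9) node[right]{$r=\kappa/2$};
\draw[dashed] (0,3.3)--(9,3.3) node[right]{$r=1-\kappa$};
\draw[line width=2pt] (0,0.4)--(0,0.9);
\draw[thick] (0,0.4)--(1.6,0.44) .. controls (1.95,0.45) and (1.8,3.7) .. (2,3.7) .. controls (2.2,3.7) and (2.05,0.47) .. (2.4,0.47)--(6.1,0.57) .. controls (6.45,0.58) and (6.3,3.75) .. (6.5,3.75) .. controls (6.7,3.75) and (6.55,0.59) .. (6.9,0.59)--(9,0.65);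
\node[below] at (0,0){$\theta$};
\node[below] at (2,0){$I_l$};
\node[below] at (6.5,0){$I_{l'}$};
\node[below] at (9,0){$\theta+1$};
\end{tikzpicture}
\caption{Schematic picture, not to scale, of the annulus cut along the angle $\theta$, with $r$ vertical. The twist $S$ winds the radial segment $[\kappa/4,\kappa/2]\times\{\theta\}$ (heavy, left) twice around the annulus; only the first turn is drawn. Over each base interval $I_l$ the tower map $G^\uparrow$ pulls a finger above the level $r=1-\kappa$, so the curve meets every level between $\kappa/2$ and $1-\kappa$ over each $I_l$. The shorter fingers over the other floors are omitted.}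
\label{fig:fingers}
\end{figure}

\subsection*{The next threshold}
This is the point where the circularity is avoided. Let
$$B=\sup\{\|D(\hat H_n\circ T)\|:\ r\ge\kappa_{n+2}\},\qquad A_{n+1}=BC_n.$$
The number $B$ is finite, because $\hat H_n\circ T$ is smooth on $\{r>0\}$ and $\{r\ge\kappa_{n+2}\}$ is compact. Choose an integer $w_{n+1}>w_n$ with $A_{n+1}v_{n+1}/w_{n+1}\le\eta_{n+1}/4$. Then $M_{n+1}=2w_{n+1}+1$ is fixed, although $G^\downarrow$ is not yet defined. All that will be used about $G^\downarrow$ to verify the radial bound is that it is a tower map for the flow $(\varphi_t)$.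

\subsection*{The connecting towers}
Let $\Omega$ be the finite set of triples $\omega=(z,z',m)$ with $z,z'\in\mathcal N_n$ and $m\in[M_n,M_{n+1})$ an integer. As in Example~\ref{ex:radial}, each triple receives two towers, and both must avoid $Y$. For an integer $m$ let
$$O_m=\{\theta\in\mathbb T:\ \theta+i\alpha\notin Y\text{ and }\theta+(m+i)\alpha\notin Y\text{ for all }|i|\le w\}.$$
The complement of $O_m$ is a union of $2(2w+1)$ translates of the closed set $Y$, so by \eqref{eq:lambda} it is closed and of measure less than $1$. Thus $O_m$ is open and nonempty, for every $m$. Choose $\theta_\omega\in O_m$ for each $\omega=(z,z',m)\in\Omega$, one after the other, on pairwise different orbits, none of them the orbit of a point of $\Theta_n$.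

Let $\vartheta_1,\dots,\vartheta_L$, $L=2\,\#\Omega$, be the list of the angles $\theta_\omega$ and $\theta_\omega+m\alpha$, and let $\zeta_q\in\mathcal N_n$ be the \emph{target} of $\vartheta_q$, namely $z$ if $\vartheta_q=\theta_\omega$ and $z'$ if $\vartheta_q=\theta_\omega+m\alpha$. The points $\vartheta_q+i\alpha$, $1\le q\le L$, $|i|\le w$, are pairwise distinct: for different triples they lie on different orbits, and for the two angles of one triple $i\neq m+i'$ when $|i|,|i'|\le w$, because $m\ge M_n=2w+1$. They lie outside the closed set $Y\cup\Theta_n$. Let $J_q$ be the closed interval of length $\mu$ centered at $\vartheta_q$ and let $Z=\bigcup_q\bigcup_{|i|\le w}R^i(J_q)$. Take $\mu<1$ so small that the floors $R^i(J_q)$, $|i|\le w$, are pairwise disjoint and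
\begin{equation}\label{eq:mu}
Z\cap(Y\cup\Theta_n)=\emptyset,\qquad E\mu\le\eta_n/4.
\end{equation}
By (D$_n$) there is $c_q\in[2\kappa,4\kappa]$ with
\begin{equation}\label{eq:target}
|\hat H_n(c_q,\vartheta_q)-\zeta_q|<\varepsilon_n.
\end{equation}
Let $G^\downarrow$ be the tower map with flow $(\varphi_t)$, half-height $w$, bases $J_q$ and amplitudes $\frac12-c_q\in[0,1]$; here Lemma~\ref{lem:tower} applies with $a=\kappa$. Finally put
$$h=TG^\downarrow,\qquad H_{n+1}=H_nh\in\mathcal D,\qquad\Theta_{n+1}=\Theta_n\cup\{\vartheta_1,\dots,\vartheta_L\}.$$
The choices were made in the order $\xi,\ x_l,\ \lambda,\ T;\ A_{n+1},\ w_{n+1};\ \theta_\omega,\ \mu,\ c_q,\ G^\downarrow$, and each depends only on the stage-$n$ datum and on the preceding ones.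

\subsection*{Verification}
Recall that $\hat H_{n+1}=\hat H_n\circ T\circ G^\downarrow$.

\emph{Property (R$_{n+1}$).} The bijection $G^\downarrow$ is the identity on $\{r\le\kappa\}$, so it preserves $\{r\ge\kappa_{n+2}\}$. On this set the chain rule and Lemma~\ref{lem:tower}(c) give $|\partial_r\hat H_{n+1}|\le B\,|\partial_rG^\downarrow|\le BC_n=A_{n+1}$. The inequality for $w_{n+1}$ holds by choice.

\emph{Property (D$_{n+1}$).} Let $\theta\in\mathbb T$ and $\zeta\in\mathbb D$. On the segment $[2\kappa_{n+1},4\kappa_{n+1}]\times\{\theta\}=[\frac\kappa4,\frac\kappa2]\times\{\theta\}$ the map $G^\downarrow$ is the identity, so $\hat H_{n+1}=\hat H_n\circ T$ there. The fingers sweep only the band $\frac\kappa2\le r\le1-\kappa$, so we first find a point of this band whose image is near $\zeta$; this is where we use that $H_n$ preserves area. Since $\varepsilon\le\frac58$, the open disk of radius $\varepsilon/4$ centered at $(1-\frac\varepsilon4)\zeta$ is contained in $\mathbb D$, and its points are at distance less than $\varepsilon/2$ from $\zeta$. Its area is $\pi\varepsilon^2/16=\frac{25}{16}\pi\kappa$, whereas $\hat H_n(\{r<\frac\kappa2\}\cup\{r>1-\kappa\})$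 has area $\frac32\pi\kappa=\frac{24}{16}\pi\kappa$. So there is $(r_1,\theta_1)$ with $r_1\in[\frac\kappa2,1-\kappa]$ and $|\hat H_n(r_1,\theta_1)-\zeta|<\varepsilon/2$. Choose $l$ with $x_l$ within $\xi/2$ of $\theta_1$; as $\lambda\le\xi$, all points of $I_l$ are within $\xi$ of $\theta_1$. By (T3) there is $r\in[\frac\kappa4,\frac\kappa2]$ with $T(r,\theta)=(r_1,\theta_2)$, $\theta_2\in I_l$. Then
$$|\hat H_{n+1}(r,\theta)-\zeta|\le|\hat H_n(r_1,\theta_2)-\hat H_n(r_1,\theta_1)|+|\hat H_n(r_1,\theta_1)-\zeta|<E\xi+\tfrac\varepsilon2=\tfrac56\varepsilon.$$

\emph{Property (a).} We check the hypothesis of Lemma~\ref{lem:transfer} with $H=H_n$, $a=\kappa_{n+1}$, $A=A_n$ and $\delta=\eta_n/2$. Let $y\in\mathbb A$ and apply Lemma~\ref{lem:tower}(b) to $G^\downarrow$. If $G^\downarrow Ry=RG^\downarrow y$, then with $y'=G^\downarrow y$ we have $hRy=TRy'$ and $Rhy=RTy'$, and (T2) gives what we need. Otherwise $G^\downarrow Ry$ and $RG^\downarrow y$ lie in $(\kappa,1)\times R^i(J_q)$ for some $q$ and $-w<i\le w$. Then $G^\downarrow y$ lies in $(\kappa,1)\times R^{i-1}(J_q)$, and $R^{i-1}(J_q)$ is again a floor. Since $Z\cap Y=\emptyset$,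 (T1) shows that $T$ fixes both $G^\downarrow Ry$ and $G^\downarrow y$. Hence $hRy=G^\downarrow Ry$ and $Rhy=RG^\downarrow y$. These points have $r>\kappa>\kappa_{n+1}$, and $A_n|\Delta r|+E|\Delta\theta|\le A_nv/w+E\mu\le\eta_n/2$ by (R$_n$) and \eqref{eq:mu}. No bound on the derivative of $T$ was needed.

\emph{Property (b).} If $\theta\in\Theta_n$, then $\theta\notin Y\cup Z$. So $G^\downarrow$ fixes $(\frac12,\theta)$ by Lemma~\ref{lem:tower}(a), and $T$ fixes it by (T1).

\emph{Property (c).} The angle $\vartheta_q$ is the center of $J_q$, where $u=\frac12$, and over $J_q$ the map $G^\downarrow$ is the copy of $\varphi_{\frac12-c_q}$. By \eqref{eq:down}, $G^\downarrow(\frac12,\vartheta_q)=(c_q,\vartheta_q)$. Since $c_q\ge\kappa$ and $\vartheta_q\notin Y$, this point is fixed by $T$. So $\hat H_{n+1}(\frac12,\vartheta_q)=\hat H_n(c_q,\vartheta_q)$ is within $\varepsilon_n$ of $\zeta_q$ by \eqref{eq:target}. For $\omega=(z,z',m)$ this is (c) with $\theta=\theta_\omega$.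

The proof of Proposition~\ref{prop:step} is complete.

\begin{remark}
Irrationality of $\alpha$ was used to make the floors disjoint. It cannot be dispensed with: if $\alpha=p/q$, then $f_n^q=\mathrm{Id}$ for all $n$, and any uniform limit $f$ satisfies $f^q=\mathrm{Id}$. No arithmetic condition on $\alpha$ is needed, because a small value of $\|m\alpha\|$ only forces a small width $\mu$, and $\mu$ is chosen after $M_{n+1}$.
\end{remark}

\section{Limits of conjugates of the rotation have no periodic points}\label{sec:periodic}

Absence of periodic points does not pass to uniform limits in general: the rotations $R_{\alpha_n}$ with irrational $\alpha_n\to0$ converge to the identity. It does pass to the limit when the rotation number is fixed.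

\begin{proposition}\label{prop:periodic}
Let $\alpha$ be irrational, $H_n\in\mathcal D$, $f_n=H_nR_\alpha H_n^{-1}$, and let $f$ be a homeomorphism of $\mathbb D$ with $d(f_n,f)\to0$. Then $f$ preserves area, $f=R_\alpha$ on $\partial\mathbb D$, $f(0)=0$, and $f$ has no periodic point other than $0$.
\end{proposition}

We have no control on the $H_n$, so the argument must survive conjugation by an arbitrary homeomorphism of the universal cover that commutes with the deck transformations. Disjointness of a connected set from its translates does survive, and the tool is the following additivity property, which rests on a crossing lemma.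

\begin{lemma}\label{lem:crossing}
In a closed rectangle, every path $\gamma$ joining the left and right sides meets every path $\delta$ joining the bottom and top sides.
\end{lemma}

\begin{proof}
Let the rectangle be $[-1,1]^2$, and parametrize both paths by $[-1,1]$ so that $\gamma_1(\pm1)=\pm1$ and $\delta_2(\pm1)=\pm1$. If the paths are disjoint, then
$$(s,t)\mapsto\frac{\big(\delta_1(t)-\gamma_1(s),\ \gamma_2(s)-\delta_2(t)\big)}{\max\big(|\delta_1(t)-\gamma_1(s)|,\ |\gamma_2(s)-\delta_2(t)|\big)}$$
is a continuous map of the square $[-1,1]^2$ into its boundary. By Brouwer's fixed point theorem it has a fixed point $(s,t)$, and $|s|=1$ or $|t|=1$. If $s=1$, the first coordinate of the image has the sign of $\delta_1(t)-1\le0$; if $s=-1$, of $\delta_1(t)+1\ge0$. If $t=1$, the second coordinate has the sign of $\gamma_2(s)-1\le0$; if $t=-1$, of $\gamma_2(s)+1\ge0$. In each case the image differs from $(s,t)$.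
\end{proof}

For $\Gamma\subset\mathbb R^2$ and $c\in\mathbb R$, let $\Gamma+c$ be the horizontal translate of $\Gamma$ by $c$.

\begin{lemma}[Hopf]\label{lem:hopf}
Let $\Gamma\subset\mathbb R^2$ be the image of a path. The set of $c>0$ with $\Gamma\cap(\Gamma+c)=\emptyset$ is closed under addition.
\end{lemma}

Connectedness is essential: $\Gamma=\{(0,0),(2,0)\}$ is disjoint from $\Gamma+1$ and meets $\Gamma+2$.

\begin{proof}
Let $a,b>0$ belong to the set, and let $y_-\le y_+$ be the extreme heights on the compact set $\Gamma$. If $y_-=y_+$, then $\Gamma$ is a horizontal segment of length less than $a$, so it is disjoint from $\Gamma+a+b$. Assume $y_-<y_+$ and let $\Sigma=\mathbb R\times[y_-,y_+]$.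

Let $\Gamma'$ be a translate of $\Gamma$, contained in $\{|x|<X\}$. The convex sets $\Sigma\cap\{x\le-X\}$ and $\Sigma\cap\{x\ge X\}$ miss $\Gamma'$; let $\mathcal L(\Gamma')$ and $\mathcal R(\Gamma')$ be the path components of $\Sigma\setminus\Gamma'$ that contain them. These components are distinct. Otherwise some path in $\Sigma\setminus\Gamma'$ joins $(-X,y_-)$ to $(X,y_-)$; it lies in $[-X',X']\times[y_-,y_+]$ for some $X'\ge X$, and prolonging it horizontally we get a path between the left and right sides of this rectangle that misses $\Gamma'$. But $\Gamma'$ contains a path from the bottom to the top, contradicting Lemma~\ref{lem:crossing}.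

Let $X_-\le X_+$ be the extreme abscissae of $\Gamma\cap\{y=y_+\}$, and let $c\in\{a,b\}$. The half-line $[X_++c,\infty)\times\{y_+\}$ misses $\Gamma$, so its endpoint, which belongs to $\Gamma+c$, is in $\mathcal R(\Gamma)$. As $\Gamma+c$ is path connected and contained in $\Sigma\setminus\Gamma$, we get $\Gamma+c\subset\mathcal R(\Gamma)$. The half-line $(-\infty,X_-]\times\{y_+\}$ misses $\Gamma+c$, whose points at height $y_+$ have abscissa at least $X_-+c$, and its endpoint belongs to $\Gamma$; so $\Gamma\subset\mathcal L(\Gamma+c)$. Translating the inclusion $\Gamma+b\subset\mathcal R(\Gamma)$ by $a$ gives $\Gamma+a+b\subset\mathcal R(\Gamma+a)$, while $\Gamma\subset\mathcal L(\Gamma+a)$. Hence $\Gamma\cap(\Gamma+a+b)=\emptyset$.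
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:periodic}]
For every continuous function $\varphi$ on $\mathbb D$ we have $\int\varphi\circ f=\lim\int\varphi\circ f_n=\int\varphi$, and a finite Borel measure on $\mathbb D$ is determined by the integrals of continuous functions; so $f$ preserves area. Each $f_n$ fixes $0$ and equals $R_\alpha$ on $\partial\mathbb D$, hence so does $f$. It remains to exclude periodic points.

\emph{Lifts.} The universal cover of $\mathbb D\setminus\{0\}$ is $(0,1]\times\mathbb R$, with projection $(r,x)\mapsto\sqrt r\,e^{2\pi ix}$. Let $\tilde R_c(r,x)=(r,x+c)$; the deck transformations are the $\tilde R_k$, $k\in\mathbb Z$. Every homeomorphism of $\mathbb D\setminus\{0\}$ lifts to a homeomorphism of the cover, and two lifts of the same map on a connected space that agree at one point are equal. Let $\tilde H_n$ be the lift of $H_n$ that fixes $(1,0)$ and $\tilde f$ the lift of $f$ with $\tilde f(1,0)=(1,\alpha)$. By uniqueness on the line $r=1$, we have $\tilde H_n=\mathrm{Id}$ and $\tilde f=\tilde R_\alpha$ on that line. The lifts $\tilde R_1\tilde H_n\tilde R_{-1}$ and $\tilde H_n$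 agree on the line, so $\tilde H_n$ commutes with $\tilde R_1$; the same argument applies to $\tilde f$. The map $\tilde f_n=\tilde H_n\tilde R_\alpha\tilde H_n^{-1}$ is a lift of $f_n$ equal to $\tilde R_\alpha$ on the line $r=1$.

For all $i\ge1$ and $c>0$, we claim that $\tilde f_n^{\,i}\to\tilde f^{\,i}$ uniformly on $[c,1]\times\mathbb R$. The $r$-components converge uniformly because $f_n^i\to f^i$ uniformly. On $\{|z|^2\ge c\}$ the function $|f^i|$ is bounded below, since $f^i$ vanishes only at $0$, so $f_n^i/f^i\to1$ uniformly. For large $n$ the $x$-components of $\tilde f_n^{\,i}$ and $\tilde f^{\,i}$ thus differ by $\frac1{2\pi}\operatorname{Arg}(f_n^i/f^i)$, which is continuous and uniformly small for the principal value of the argument, plus an integer. This integer is a continuous function on the connected set $[c,1]\times\mathbb R$ and vanishes at $r=1$, so it is $0$.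

\emph{A point that rotates at the wrong speed.} Suppose $f^q(z)=z$ with $z\ne0$ and $q\ge1$. Then $|z|<1$, since $R_\alpha$ has no periodic point on $\partial\mathbb D$. Let $\tilde z$ be a lift of $z$; then $\tilde f^{\,q}(\tilde z)=\tilde R_p\tilde z$ for some integer $p$, and $p/q\ne\alpha$. The map $\tilde R_{-p}\tilde f^{\,q}$ fixes $\tilde z$, so it displaces no neighborhood of $\tilde z$ and Lemma~\ref{lem:hopf} has nothing to start from. We therefore look at $\tilde f$ in a frame rotating at an intermediate speed, in which $\tilde z$ drifts in one direction while the approximating maps are conjugate to a translation in the other direction. Let $\sigma=\pm1$ be the sign of $\alpha-p/q$, and let $p'/q'$, $q'\ge1$, be a rational number strictly between $p/q$ and $\alpha$. Put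
$$\beta=q'\alpha-p',\qquad k=\sigma(p'q-pq'),\qquad\Psi=\tilde R_{-p'}\tilde f^{\,q'},\qquad\Psi_n=\tilde R_{-p'}\tilde f_n^{\,q'}=\tilde H_n\tilde R_\beta\tilde H_n^{-1}.$$
Then $\beta=\sigma|\beta|\neq0$, $k\ge1$ is an integer, and $\Psi^q(\tilde z)=\tilde R_{-p'q}\tilde f^{\,qq'}(\tilde z)=\tilde R_{pq'-p'q}\tilde z=\tilde R_{-\sigma k}\tilde z$. In particular $\Psi(\tilde z)\ne\tilde z$. (For instance, if $\alpha>0$ and $\tilde f(\tilde z)=\tilde z$, take $p'=1$ and $q'>1/\alpha$: then $\Psi$ moves $\tilde z$ one unit to the left, and $\beta>0$.)

Choose an open disk $U$ centered at $\tilde z$, of radius less than $\frac12$, with $\bar U\subset(0,1)\times\mathbb R$ and $\bar U\cap\Psi(\bar U)=\emptyset$. Then $U\cap\tilde R_1U=\emptyset$. By the claim, $\Psi_n\to\Psi$ uniformly on $\bar U$ and $\Psi_n^q(\tilde z)=\tilde R_{-p'q}\tilde f_n^{\,qq'}(\tilde z)\to\Psi^q(\tilde z)$. The compact sets $\bar U$ and $\Psi(\bar U)$ are at positive distance, so for some large $n$ we have $U\cap\Psi_n(U)=\emptyset$ and $\Psi_n^q(\tilde z)\in\tilde R_{-\sigma k}U$. Let $U'=\tilde H_n^{-1}(U)$ and $z_n=\tilde H_n^{-1}(\tilde z)\in U'$.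 Since $\tilde H_n$ commutes with $\tilde R_1$ and conjugates $\tilde R_\beta$ to $\Psi_n$,
$$U'\cap\tilde R_1U'=\emptyset,\qquad U'\cap\tilde R_\beta U'=\emptyset,\qquad\tilde R_{\sigma k+q\beta}\,z_n\in U'.$$
Let $\Gamma\subset U'$ be the image of a path from $z_n$ to $\tilde R_{\sigma k+q\beta}z_n$, and regard $x$ as the horizontal coordinate. For any $c$, the set $\Gamma$ meets $\Gamma+c$ if and only if it meets $\Gamma-c$. So $\Gamma$ is disjoint from $\Gamma+1$ and from $\Gamma+|\beta|$, hence from $\Gamma+k+q|\beta|$ by Lemma~\ref{lem:hopf}, hence from $\Gamma+\sigma(k+q|\beta|)=\Gamma+\sigma k+q\beta$. But the endpoint $\tilde R_{\sigma k+q\beta}z_n$ belongs to both $\Gamma$ and $\Gamma+\sigma k+q\beta$. This is a contradiction.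
\end{proof}

The argument compares $p/q$ with the translation number $\alpha$ of the lifts $\tilde f_n$. That these lifts converge is due to the common normalization on the line $r=1$, which is where the condition $H_n=\mathrm{Id}$ near $\partial\mathbb D$ enters.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Starting from the stage-$1$ datum with the given $H_1$, Proposition~\ref{prop:step} produces data for all $n$. By (a) and the completeness of $d$, the maps $f_n=H_nR_\alpha H_n^{-1}$ converge in $d$ to a homeomorphism $f$ with $d(f,f_1)\le\sum_n\eta_n=\eta/2<\eta$. By Proposition~\ref{prop:periodic}, $f$ is a $C^0$ pseudo-rotation equal to $R_\alpha$ on $\partial\mathbb D$.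

Let $U,V\subset\mathbb D$ be nonempty open sets. Take $z_0\in U$, $z_0'\in V$ and $\rho>0$ such that $U$ and $V$ contain all points of $\mathbb D$ at distance less than $\rho$ from $z_0$ and from $z_0'$ respectively. Choose $n_0$ with $2\varepsilon_n\le\rho$ for all $n\ge n_0$, and let $m\ge M_{n_0}$. The integers $M_n$ increase strictly, so $m\in[M_n,M_{n+1})$ for some $n\ge n_0$. Take $z,z'\in\mathcal N_n$ with $|z-z_0|\le\varepsilon_n$ and $|z'-z_0'|\le\varepsilon_n$, let $\theta$ be given by (c), and put
$$\zeta=\hat H_{n+1}(\tfrac12,\theta),\qquad\zeta'=\hat H_{n+1}(\tfrac12,\theta+m\alpha).$$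
Then $|\zeta-z_0|<2\varepsilon_n\le\rho$ and $|\zeta'-z_0'|<\rho$, so $\zeta\in U$ and $\zeta'\in V$. The angles $\theta$ and $\theta+m\alpha$ belong to $\Theta_k$ for all $k\ge n+1$, so (b) gives $\hat H_k(\frac12,\theta)=\zeta$ and $\hat H_k(\frac12,\theta+m\alpha)=\zeta'$ for all such $k$. By \eqref{eq:hat}, $f_k^m(\zeta)=\zeta'$ for all $k\ge n+1$, and letting $k\to\infty$ we obtain $f^m(\zeta)=\zeta'$. Thus $f^m(U)\cap V\ne\emptyset$ for every $m\ge M_{n_0}$, and $f$ is mixing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closure}]
Part (1) is Proposition~\ref{prop:periodic}. For (2), Theorem~\ref{thm:main} provides mixing elements of $X_\alpha$ arbitrarily close to each $H_1R_\alpha H_1^{-1}$, and these conjugates are dense in $X_\alpha$. For (3), let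
$$\mathcal O_k=\{f\in X_\alpha:\ \sup|f^m-\mathrm{Id}|<1/k\ \text{ for some }m\ge k\}\qquad(k\ge1).$$
This set is open, because $f\mapsto f^m$ is continuous for the uniform distance. It contains every $HR_\alpha H^{-1}$ by Lemma~\ref{lem:rigid}, so it is dense. An element of $\bigcap_k\mathcal O_k$ is $C^0$-rigid, along times $m_k\ge k$, hence not mixing by Lemma~\ref{lem:rigid}. So the mixing maps lie in the union of the closed nowhere dense sets $X_\alpha\setminus\mathcal O_k$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sphere}]
View $\mathbb S^2$ as the unit sphere in $\mathbb C\times\mathbb R$ and let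
$$\Pi:\mathbb D\to\mathbb S^2,\qquad\Pi(z)=\big(2\sqrt{1-|z|^2}\;z,\ 1-2|z|^2\big).$$
Since $4r(1-r)+(1-2r)^2=1$, the point $\Pi(\Phi(r,\theta))$ is the point of $\mathbb S^2$ of height $1-2r$ and longitude $2\pi\theta$. So $\Pi$ sends $0$ to the north pole, $\partial\mathbb D$ to the south pole, and is injective on the open disk. It induces a continuous bijection from the compact space $\mathbb D/\partial\mathbb D$ onto $\mathbb S^2$, which is a homeomorphism. In terms of height and longitude the area element of the sphere is the product of their differentials (Archimedes), here $4\pi\,dr\,d\theta$; so $\Pi$ multiplies area by $4$. Since $f(\partial\mathbb D)=\partial\mathbb D$, there is a homeomorphism $\bar f$ of $\mathbb S^2$ with $\bar f\,\Pi=\Pi f$, and it preserves area. It fixes both poles, and a periodic point other than the poles would come from a periodic point of $f$ with $0<|z|<1$, of which there is none. Finally, if $U,V\subset\mathbb S^2$ are nonempty open sets, then $\Pi^{-1}U$ and $\Pi^{-1}V$ are nonempty and open, and $f^m(\Pi^{-1}U)\cap\Pi^{-1}V\ne\emptyset$ implies $\bar f^{\,m}(U)\cap V\neq\emptyset$.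 So $\bar f$ is mixing.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AFLXZ}
A. Avila, B. Fayad, P. Le Calvez, D. Xu, Z. Zhang,
\emph{On mixing diffeomorphisms of the disk},
arXiv:1509.06906 (2015).

\end{thebibliography}
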